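# Moments of order three and complex discrete Gaussians: dimension three is the last good one

## 1. Third moments suffice exactly in dimensions one, two and three

Write $\mathbf e(x)=e^{2\pi x}$. Let $\mathbb H_g$ be the Siegel right half-space: the symmetric complex $g\times g$ matrices whose real part is positive definite. The Riemann theta function is
$$\theta(u,B)=\sum_{n\in\mathbb Z^g}\mathbf e\left(-\tfrac12 n^tBn+n^tu\right),\qquad (u,B)\in\mathbb C^g\times\mathbb H_g .$$
When $\theta(u,B)\ne0$, the discrete Gaussian $X_{(u,B)}$ has the complex weights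
$$p_\theta(n;u,B)=\frac1{\theta(u,B)}\,\mathbf e\left(-\tfrac12n^tBn+n^tu\right),\qquad n\in\mathbb Z^g,$$
and the moments $\mathbb E[X^\alpha]=\sum_n n^\alpha p_\theta(n;u,B)$, of order $|\alpha|$.

**Main Theorem.** Consider, for $g\ge1$, the statement: *for every $B\in\mathbb H_g$ and all $u,u'\in\mathbb C^g$ with $\theta(u,B)\ne0\ne\theta(u',B)$, if all moments of order at most three of $X_{(u,B)}$ and $X_{(u',B)}$ coincide, then the two distributions coincide.* It is true for $g\le3$ and false for every $g\ge4$. Moreover, let $m(g)$ be the least order $d$ such that equality of all moments of order $\le d$ forces equality of the distributions for all $B\in\mathbb H_g$ (with $m(g)=\infty$ if there is none). Then $m(1)=m(2)=m(3)=3$ and $m(g)\ge g$ for $g\ge4$. In particular no fixed order works in all dimensions.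

It is assembled from the following four statements.

**Theorem 1 (counterexamples).** Let $g\ge1$ and $s\in\mathbb C$ with $\operatorname{Re}s>0$. Let $M$ be the $g\times g$ matrix with columns $(1,\dots,1)^t,2e_2,\dots,2e_g$ and let $B=sM^tM$; thus $B_{11}=gs$, $B_{1j}=B_{j1}=2s$ and $B_{jj}=4s$ for $j\ge2$, and all other entries are $0$. Put
$$u=\tfrac i4(g,2,\dots,2)^t,\qquad u'=\tfrac i4(g-2,2,\dots,2)^t.$$
Then $\theta(u,B)=\theta(u',B)\neq0$, all moments of order $\le g-1$ of $X_{(u,B)}$ and $X_{(u',B)}$ coincide, and the distributions differ; indeed some moment of order $g$ differs.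

**Corollary 2.** For $d\ge0$ and every $g\ge d+1$, moments of order $\le d$ do not suffice in dimension $g$ for all $B$. In particular order three fails for every $g\ge4$.

**Theorem 3 (positive result).** If the principally polarized abelian variety $\mathbb C^g/(i\mathbb Z^g+B\mathbb Z^g)$ is isomorphic, as a principally polarized abelian variety, to a product of Jacobians of smooth compact curves, then equality of all moments of order $\le3$ of $X_{(u,B)}$ and $X_{(u',B)}$ implies equality of the distributions. In particular this holds for all $B$ if $g\le3$.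

**Proposition 4 (order three is sharp).** For every $g\ge1$ there are $B,u,u'$ such that all moments of order $\le2$ coincide but the distributions differ.

The question is asked in Daniele Agostini, Carlos Améndola, "Discrete Gaussian distributions via theta functions", arXiv:1801.02373 (2018), where dimensions one and two are the known cases. Corollary 2 is immediate from Theorem 1 in dimension $g$, since $d\le g-1$. Everything else has to be proved.

## 2. Complex weights on $\mathbb Z^g$ and the parameters that give the same law

**Convergence.** The absolute value of a term of $\theta(u,B)$ is $e^{-\pi n^t(\operatorname{Re}B)n+2\pi n^t\operatorname{Re}u}$. Since $\operatorname{Re}B$ is positive definite, this is at most $Ce^{-c|n|^2}$ with $c,C>0$ that can be chosen uniformly for $u$ in a compact set. So $\theta$ is entire in $u$, all moments converge absolutely, and we may differentiate term by term. In particular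
$$\frac{\theta(u+v,B)}{\theta(u,B)}=\mathbb E\big[e^{2\pi v^tX}\big]=\sum_\alpha\frac{(2\pi)^{|\alpha|}}{\alpha!}\,\mathbb E[X^\alpha]\,v^\alpha. \tag{1}$$
The moments are the Taylor coefficients of the theta function at $u$, divided by $\theta(u,B)$.

**Example.** Take $g=1$, $B>0$ and $u=\frac i2$. The weights are proportional to $(-1)^ne^{-\pi Bn^2}$. They are real, they alternate in sign, and they sum to $1$. So the word "probability" is formal here: the weights need only have total mass $1$.

**When do two laws coincide?** The distributions of $X_{(u,B)}$ and $X_{(u',B)}$ are equal if and only if $u-u'\in i\mathbb Z^g$. Indeed, if they are equal, then $e^{2\pi n^t(u-u')}$ is independent of $n$, hence equal to its value $1$ at $n=0$; taking $n=e_j$ gives $u_j-u_j'\in i\mathbb Z$. Conversely, if $u-u'\in i\mathbb Z^g$ the series defining $\theta(u,B)$ and $\theta(u',B)$ agree term by term.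

**Translation of the law.** For $m\in\mathbb Z^g$, completing the square gives
$$-\tfrac12n^tBn+n^t(u+Bm)=-\tfrac12(n-m)^tB(n-m)+(n-m)^tu+\tfrac12m^tBm+m^tu .$$
So $X_{(u+Bm,B)}$ is distributed as $X_{(u,B)}+m$. Summing over $n$, and using $e^{2\pi i n^tk}=1$ for $k\in\mathbb Z^g$,
$$\theta(u+ik+Bm,B)=\mathbf e\left(\tfrac12m^tBm+m^tu\right)\theta(u,B)\qquad(k,m\in\mathbb Z^g). \tag{2}$$
Write $\Lambda_B=i\mathbb Z^g+B\mathbb Z^g$. By (2), the derivatives of $\log\theta$ of order $\ge2$ are $\Lambda_B$-periodic, while
$$\nabla\log\theta(u+ik+Bm)=\nabla\log\theta(u)+2\pi m. \tag{3}$$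
Here $\log$ is any local branch; its derivatives do not depend on the branch.

**Real parameters are too easy.** If $u,u',B$ are all real, the first moments already suffice. Indeed (1) gives $\nabla\log\theta=2\pi\,\mathbb E[X]$ and Hessian $(2\pi)^2\operatorname{Cov}(X)$. The weights are positive on all of $\mathbb Z^g$, which lies in no affine hyperplane, so the covariance is positive definite. Hence $\log\theta$ is strictly convex on $\mathbb R^g$ and its gradient is injective. The problem is about complex $u$, even when $B$ is real.

**From moments to log-derivatives.** Two power series with constant term $1$ agree up to order $3$ if and only if their logarithms do. By (1), equality of all moments of order $\le3$ at $u$ and $u'$ is equivalent to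
$$D^j\log\theta(u,B)=D^j\log\theta(u',B)\qquad(j=1,2,3), \tag{4}$$
where $D^j$ is the $j$-th differential, a symmetric $j$-linear form. We use (4) from now on.

## 3. Dimension one: $\wp$ fixes a point up to sign, $\wp'$ fixes the sign

**The zeros.** Jacobi's triple product says, for $|q|<1$ and $z\neq0$,
$$\sum_{n\in\mathbb Z}q^{n^2}z^n=\prod_{n\ge1}(1-q^{2n})(1+zq^{2n-1})(1+z^{-1}q^{2n-1}). \tag{5}$$
With $q=e^{-\pi B}$ and $z=e^{2\pi u}$ the left side is $\theta(u,B)$ for $g=1$. A factor vanishes exactly when $z=-q^{k}$ with $k$ odd. These values have distinct absolute values, and each factor vanishes simply. So the zeros of $\theta(\cdot,B)$ are simple and are exactly the points of $u_0+\Lambda_B$, where $u_0=\frac{i+B}2$.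

**Order three suffices for $g=1$.** Put $v=u-u_0$. The function $(\log\theta)''$ is $\Lambda_B$-periodic. At $v=0$ the function $\log \theta$ is $\log v$ plus a holomorphic function, so $(\log\theta)''$ has principal part $-1/v^2$ there, and it has no other poles modulo $\Lambda_B$. Hence $(\log\theta)''(u)=-\wp(v)+c$, where $\wp$ is the Weierstrass function of $\Lambda_B$: the difference is holomorphic and periodic, so constant. Now assume (4). From $j=2$ we get $\wp(v)=\wp(v')$, so $v'\equiv\pm v$ modulo $\Lambda_B$. From $j=3$ we get $\wp'(v)=\wp'(v')$. If $v'\equiv-v$, then $\wp'(v)=-\wp'(v)=0$, which at a non-pole means $2v\in\Lambda_B$, so again $v'\equiv v$. In all cases $u-u'=ik+Bm$ with integers $k,m$. Finally $j=1$ and (3) give $m=0$, so the laws coincide.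

The argument shows what each order does. Order two leaves a sign undecided, order three decides it, and order one turns "modulo $\Lambda_B$" into "modulo $i\mathbb Z$".

**Proof of Proposition 4.** The undecided sign is the reflection $v\mapsto-v$, that is $u\mapsto B-u$ modulo $i\mathbb{Z}$. We look for a point $u$ where this reflection is invisible to the mean.

**Step 1: a point with mean $\frac12$ ($g=1$).** Let $B>0$ be real and put
$$\varphi(t)=\theta(\tfrac i2+t,B)=\sum_n(-1)^ne^{-\pi Bn^2+2\pi nt},$$
which is real and even for $t\in\mathbb R$. By the description of the zeros, $\varphi$ has no zero in $(-\frac B2,\frac B2)$ and a simple zero at $-\frac B2$. So $\varphi'/\varphi\to+\infty$ as $t\downarrow-\frac B2$, while $\varphi'(0)=0$. By the intermediate value theorem there is $t_0\in(-\frac B2,0)$ with $\varphi'(t_0)/\varphi(t_0)=\pi$. For $u=\frac i2+t_0$ this says $2\pi\,\mathbb E[X_{(u,B)}]=\pi$, i.e. $\mathbb E[X_{(u,B)}]=\frac12$.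

**Step 2: the reflected law.** Put $u'=B-u$. Completing the square,
$$-\tfrac12Bn^2+n(B-u)=-\tfrac12B(1-n)^2+(1-n)u+\tfrac12B-u .$$
So $\theta(u',B)=\mathbf e(\frac12B-u)\,\theta(u,B)\ne0$ and $p_\theta(n;u',B)=p_\theta(1-n;u,B)$. The moments of $X_{(u',B)}$ are those of $1-X_{(u,B)}$. The mean is $1-\frac12=\frac12$, and the second moment is $1-2\cdot\frac12+\mathbb E[X_{(u,B)}^2]=\mathbb E[X_{(u,B)}^2]$. All moments of order $\le2$ coincide. But $u-u'=i+2t_0-B$ has real part $2t_0-B<0$, so it is not in $i\mathbb Z$, and the laws differ.

**Step 3: general $g$.** Take $B$ block diagonal with first block the number above and second block the identity matrix, and append $g-1$ zeros to $u$ and to $u'$. The appended theta factor is a sum of positive terms, so it is nonzero. Both laws are products with the same second factor, so $\mathbb E[X^\alpha]=\mathbb E[X_1^{\alpha_1}]\cdot\mathbb E[X_2^{\alpha_2}\cdots X_g^{\alpha_g}]$ agrees for $u$ and $u'$ when $|\alpha|\le2$. Still $u-u'\notin i\mathbb Z^g$. $\blacksquare$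

## 4. Two interleaved products: separation of variables breaks, and so does order $g-1$

**Trying to reduce to dimension one.** If $B$ is diagonal, then $\log\theta(u,B)=\sum_j\log\theta(u_j,B_{jj})$, the second and third differentials are diagonal, and the argument of Section 3 works in each coordinate separately. The same holds if $B=K^tDK$ with $D\in\mathbb H_g$ diagonal and $K\in GL_g(\mathbb Z)$, because $n\mapsto Kn$ is a bijection of $\mathbb Z^g$ and so $\theta(u,B)=\theta((K^t)^{-1}u,D)$. For example $\begin{pmatrix}2&1\\1&1\end{pmatrix}=K^tK$ with $K=\begin{pmatrix}1&0\\1&1\end{pmatrix}$, so this matrix hides a product.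

Now take the matrix $M$ of Theorem 1, which is an integer matrix with $\det M=2^{g-1}$. Put $x=Mn$, that is $x_1=n_1$ and $x_j=n_1+2n_j$ for $j\ge2$. As $n$ runs over $\mathbb Z^g$, $x$ runs bijectively over
$$N=\{x\in\mathbb Z^g:\ x_1\equiv x_2\equiv\dots\equiv x_g\bmod2\},$$
which is the disjoint union of the all-even vectors and the all-odd vectors. With $B=sM^tM$ and parameter $M^ty$ we have $n^tBn=s\,x^tx$ and $n^tM^ty=x^ty$, hence
$$\theta(M^ty,B)=\prod_{j=1}^g\vartheta_0(y_j)+\prod_{j=1}^g\vartheta_1(y_j),\qquad \vartheta_\varepsilon(y)=\sum_{k\equiv\varepsilon\,(2)}e^{-\pi sk^2+2\pi ky}. \tag{6}$$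
This is the exact point where the reduction stops: the logarithm of a sum of two products is not a sum of functions of one variable.

**What (6) offers instead.** Replacing $y_1$ by $y_1-\frac i2$ multiplies the term with index $k$ by $(-1)^k$. So it fixes $\vartheta_0(y_1)$ and changes the sign of $\vartheta_1(y_1)$: the sum of the two products becomes their difference. Thus it suffices to find a point where the second product vanishes to order $g$ and the first does not vanish. The second product has $g$ factors, so we let each of them vanish, and $y_j=\frac i4$ turns out to be a zero of $\vartheta_1$. The points $y=\frac i4(1,\dots,1)$ and $y'=\frac i4(-1,1,\dots,1)$ are the $u$ and $u'$ of Theorem 1.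

**Proof of Theorem 1.**

**Step 1: both theta functions in the coordinates $x$.** The matrix $M$ is invertible, so $\operatorname{Re}B=(\operatorname{Re}s)M^tM$ is positive definite and $B\in\mathbb H_g$. The rows of $M^t$ are the columns of $M$, so
$$M^t(1,\dots,1)^t=(g,2,\dots,2)^t,\qquad M^t(-1,1,\dots,1)^t=(g-2,2,\dots,2)^t,$$
i.e. $u=\frac i4M^t(1,\dots,1)^t$ and $u'=\frac i4M^t(-1,1,\dots,1)^t$. Hence, for $x=Mn$,
$$\mathbf e(-\tfrac12n^tBn+n^tu)=\chi(x)e^{-\pi s\,x^tx},\qquad \mathbf e(-\tfrac12n^tBn+n^tu')=\chi'(x)e^{-\pi s\,x^tx},$$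
$$\chi(x)=i^{x_1+\dots+x_g},\qquad\chi'(x)=i^{-x_1+x_2+\dots+x_g}=(-1)^{x_1}\chi(x).$$
So $\chi'=\chi$ on all-even $x$ and $\chi'=-\chi$ on all-odd $x$. Put
$$a(t)=\sum_{k\text{ even}}i^ke^{-\pi sk^2+2\pi kt},\qquad b(t)=\sum_{k\text{ odd}}i^ke^{-\pi sk^2+2\pi kt}.$$
Summing over the two parts of $N$ (all series converge absolutely, so the sums factor) we get, for all $y\in\mathbb C^g$,
$$\theta(u+M^ty,B)=\prod_ja(y_j)+\prod_jb(y_j),\qquad\theta(u'+M^ty,B)=\prod_ja(y_j)-\prod_jb(y_j). \tag{7}$$

**Step 2: the normalizing constants are equal and nonzero.** For odd $k$ we have $i^{-k}=-i^k$. Replacing $k$ by $-k$ in the series gives $b(-t)=-b(t)$, so $b(0)=0$. By (7) at $y=0$,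
$$\theta(u,B)=\theta(u',B)=A^g,\qquad A=a(0)=\sum_{m\in\mathbb Z}(-1)^me^{-4\pi sm^2}=\prod_{n\ge1}(1-q^{2n})(1-q^{2n-1})^2$$
with $q=e^{-4\pi s}$, by (5) at $z=-1$. Since $|q|<1$, $A\ne0$.

**Step 3: moments of order $\le g-1$ coincide.** By (1) and (7), with $v=M^ty$,
$$\mathbb E\big[e^{2\pi v^tX_{(u,B)}}\big]-\mathbb E\big[e^{2\pi v^tX_{(u',B)}}\big]=\frac2{A^g}\prod_{j=1}^gb(y_j),\qquad y=(M^t)^{-1}v. \tag{8}$$
Each $b(y_j)$ is divisible by $y_j$, and $y$ is linear in $v$. So the Taylor series of (8) in $v$ has no terms of degree $<g$. By (1), its coefficient at $v^\alpha$ is $(2\pi)^{|\alpha|}/\alpha!$ times the difference of the moments with index $\alpha$. Hence all moments of order $\le g-1$ coincide.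

**Step 4: a moment of order $g$ differs.** We have $b'(0)=2\pi\kappa$ with
$$\kappa=\sum_{k\text{ odd}}i^kk\,e^{-\pi sk^2}=2i\sum_{k\ge0}(-1)^k(2k+1)e^{-\pi s(2k+1)^2},$$
because the terms at $\pm k$ are equal and $i^{2k+1}=i(-1)^k$. Since $(2k+1)^2=8\cdot\frac{k(k+1)}2+1$, Jacobi's identity $\sum_{k\ge0}(-1)^k(2k+1)q^{k(k+1)/2}=\prod_{n\ge1}(1-q^n)^3$ with $q=e^{-8\pi s}$ gives
$$\kappa=2ie^{-\pi s}\prod_{n\ge1}(1-e^{-8\pi sn})^3\ne0 .$$
The part of degree $g$ of (8) is $2(2\pi\kappa/A)^g\,y_1\cdots y_g$. This is a nonzero polynomial in $y$, hence in $v$. So some moment of order $g$ differs, and in particular the distributions differ. (One can also see the latter directly: at $x=(1,\dots,1)$, i.e. $n=e_1$, the weights are opposite and nonzero.) $\blacksquare$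

**Example ($g=2$).** Here $B=s\begin{pmatrix}2&2\\2&4\end{pmatrix}$, $u=(\frac i2,\frac i2)^t$, $u'=(0,\frac i2)^t$, and the weights are
$$p=A^{-2}(-1)^{n_1+n_2}e^{-\pi s(n_1^2+(n_1+2n_2)^2)},\qquad p'=(-1)^{n_1}p .$$
Both are even in $n$, so both means vanish. Comparing the coefficients of $y_1y_2$ in (8), where $v^tn=y_1x_1+y_2x_2$, the second moments $\mathbb E[x_1x_2]=\mathbb E[n_1^2+2n_1n_2]$ differ by $2\kappa^2/A^2\neq 0$.

**Example ($g=4$, the answer to the question).** Here
$$B=s\begin{pmatrix}4&2&2&2\\2&4&0&0\\2&0&4&0\\2&0&0&4\end{pmatrix},\qquad u=(i,\tfrac i2,\tfrac i2,\tfrac i2)^t,\qquad u'=(\tfrac i2,\tfrac i2,\tfrac i2,\tfrac i2)^t,$$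
$$p=A^{-4}(-1)^{n_2+n_3+n_4}e^{-\pi n^tBn},\qquad p'=(-1)^{n_1}p .$$
Again $p(-n)=p(n)$ and $p'(-n)=p'(n)$, so all moments of odd order vanish for both laws; the content of Theorem 1 up to order three is that the second moments agree. With $s>0$ the matrix $B$ and all the weights are real.

## 5. Orders two and three as a statement about a polarized torus

We turn to Theorem 3. The purpose of this section is to remove the first moments from the problem and to see that what remains depends only on a principally polarized abelian variety.

**Definition.** A *principally polarized abelian variety* (ppav) is a complex torus $V/\Lambda$ with a positive definite Hermitian form $H$ on $V$ such that $\operatorname{Im}H$ is integer-valued and unimodular on $\Lambda$. An isomorphism is a linear isomorphism of the vector spaces that carries lattice to lattice and form to form. Products are formed by direct sums of spaces, lattices and forms.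

**Example.** On $\mathbb C^g/\Lambda_B$ take $H_B(v,w)=v^t(\operatorname{Re}B)^{-1}\overline w$. Write $B=R+iI$ with $R,I$ real. Then $\operatorname{Im}H_B(ik,Bm)=\operatorname{Re}\big(k^tR^{-1}(R-iI)m\big)=k^tm$. Further, $H_B(ik,ik')=k^tR^{-1}k'$ is real, and so is $H_B(Bm,Bm')=m^t(R+iI)R^{-1}(R-iI)m'=m^t(R+IR^{-1}I)m'$. So $\operatorname{Im}H_B$ is the standard symplectic form on $\Lambda_B$, and $\mathbb C^g/\Lambda_B$ is a ppav. If $B$ is block diagonal it is the product of the ppavs of the blocks; if $B=K^tDK$ with $K\in GL_g(\mathbb Z)$ it is isomorphic to that of $D$.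

**Definition.** An entire function $\vartheta\not\equiv0$ on $V$ is a *theta function* for $\Lambda$ if $\vartheta(v+\lambda)=e^{a_\lambda(v)}\vartheta(v)$ for $\lambda\in\Lambda$, with $a_\lambda$ affine-linear.

By (2), $\theta(\cdot,B)$ is a theta function for $\Lambda_B$. Its divisor is $\Lambda_B$-invariant, and as a divisor on the torus it represents the polarization $H_B$. We use the following textbook fact: two effective divisors that represent the same principal polarization are translates of each other.

**Definition.** A theta function $\vartheta$ for $\Lambda$ has *property (P)* if, whenever $\vartheta(v)\ne0\ne\vartheta(v')$ and $D^j\log\vartheta(v)=D^j\log\vartheta(v')$ for $j=2,3$, we have $v-v'\in\Lambda$.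

Section 3 proved (P) for $\theta(\cdot,B)$ when $g=1$.

**Step 1: (P) for $\theta(\cdot,B)$ gives the conclusion of Theorem 3 for $B$.** Suppose the moments of order $\le3$ at $u,u'$ agree. By (4) the second and third log-derivatives agree, so (P) gives $u-u'=ik+Bm$. By (3), $\nabla\log\theta(u)-\nabla\log\theta(u')=2\pi m$; by (4) with $j=1$ this is $0$. So $m=0$, $u-u'\in i\mathbb Z^g$, and the distributions coincide.

**Step 2: two theta functions with the same divisor differ by the exponential of a quadratic polynomial.** If $\vartheta_1,\vartheta_2$ are theta functions for $\Lambda$ with the same divisor, then $\vartheta_1/\vartheta_2$ is entire without zeros, so it is $e^h$ with $h$ entire. For $\lambda\in\Lambda$, the exponential of $h(v+\lambda)-h(v)$ is the exponential of an affine-linear function; by continuity the two exponents differ by a constant in $2\pi i\mathbb Z$, so $h(v+\lambda)-h(v)$ is affine-linear. Thus the second derivatives of $h$ are $\Lambda$-periodic and entire, hence bounded, hence constant.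

**Step 3: (P) passes from the factors to the product.** Let $F=(F_i):\mathbb C^g\to\bigoplus_iV_i$ be a linear isomorphism that induces an isomorphism of ppavs from $\mathbb C^g/\Lambda_B$ to $\prod_iJ_i$, with $J_i=V_i/\Lambda_i$, and let $\theta_i$ be a Riemann theta function of $J_i$. The function $\prod_i\theta_i(F_i(u))$ is a theta function for $\Lambda_B$ whose divisor represents the polarization $H_B$, since $F$ respects the forms. By the textbook fact, its divisor is a translate of that of $\theta(\cdot,B)$. So for suitable $t_i\in V_i$ the functions $\theta(u,B)$ and $\prod_i\theta_i(F_i(u)+t_i)$ have the same divisor, and Step 2 gives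
$$\theta(u,B)=e^{h(u)}\prod_i\theta_i(F_i(u)+t_i),\qquad h\text{ a quadratic polynomial}. \tag{9}$$
Suppose each $\theta_i$ has (P), and let $\theta(u)\ne0\ne\theta(u')$ with $D^j\log\theta(u)=D^j\log\theta(u')$ for $j=2,3$. By (9) no $\theta_i$ vanishes at $F_i(u)+t_i$ or at $F_i(u')+t_i$. Also by (9), $D^2\log\theta$ is the constant form $D^2h$ plus the sum over $i$ of the pullbacks under $F_i$ of $D^2\log\theta_i$, and $D^3\log\theta$ is the sum of the pullbacks of $D^3\log\theta_i$, because $D^3h=0$. Evaluating on vectors in $F^{-1}(V_i)$ isolates the $i$-th summand, so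
$$D^j\log\theta_i(F_i(u)+t_i)=D^j\log\theta_i(F_i(u')+t_i)\qquad(j=2,3)$$
for each $i$. By (P) for $\theta_i$, $F_i(u-u')\in\Lambda_i$ for all $i$. Hence $F(u-u')\in\bigoplus\Lambda_i=F(\Lambda_B)$ and $u-u'\in\Lambda_B$. So $\theta(\cdot,B)$ has (P).

It remains to prove (P) for a Jacobian, which we write in the usual normalization $\tau=iB$, $z=-iu$. Then $\pi in^t\tau n+2\pi in^tz=-\pi n^tBn+2\pi n^tu$, and $\Lambda_B=i\mathbb Z^g+B\mathbb Z^g$ in the variable $u$ becomes $\mathbb Z^g+\tau\mathbb Z^g$ in the variable $z$.

**Proposition 5.** Let $C$ be a compact Riemann surface of genus $g\ge1$ with a symplectic basis $A_j,B_j$ of its first homology and normalized holomorphic differentials $v_1,\dots,v_g$: $\int_{A_j}v_k=\delta_{jk}$, $\int_{B_j}v_k=\tau_{jk}$. Let $\theta(z)=\sum_ne^{\pi in^t\tau n+2\pi in^tz}$ and $\Lambda=\mathbb Z^g+\tau\mathbb Z^g$. If $\theta(e)\ne0\ne\theta(e')$ and $D^j\log\theta(e)=D^j\log\theta(e')$ for $j=2,3$, then $e-e'\in\Lambda$.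

The ppav of $(\tau,\Lambda)$ is the Jacobian of $C$. For $g=1$ it is $C$ itself, an elliptic curve.

## 6. On a Jacobian the Hessian of $\log\theta$ factors

In dimension one we used that $\wp$ takes each value at $\pm v$ only. For $g\ge2$ the Hessian is a matrix of functions on a $g$-dimensional torus, and there is no such count of preimages to appeal to. What a curve provides is that one can contract the Hessian with the vectors $(v_k(a))_k$ and $(v_k(b))_k$ for points $a,b$ of the curve, and the result is, up to a term independent of $e$, a product of two explicit functions. This comes from Fay's trisecant identity.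

**Notation.** Let $\tilde C\subset\mathbb C$ be the universal cover of $C$ (a disc or $\mathbb C$) with its global coordinate $t$. Using $dt$ and $\sqrt{dt}$ we treat differentials and half-differentials on $\tilde C$ as functions; so $v_k(x)$ is a number. For $x,y\in\tilde C$, write $x-y$ for the vector $\int_y^x(v_1,\dots,v_g)\in\mathbb C^g$; coordinate differences are written $t(x)-t(y)$. For $b\in\tilde C$ let
$$\partial_b=\sum_kv_k(b)\frac{\partial}{\partial e_k}$$
act on functions of $e\in\mathbb C^g$. By the chain rule, $\frac{d}{dx}f(e+x-y)$ is the function $\sum_kv_k(x)\,\partial_kf$ evaluated at $e+x-y$.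

**Prime form.** The prime form $E(x,y)$ is a holomorphic function on $\tilde C^2$ with $E(y,x)=-E(x,y)$ and $E(x,y)=(t(x)-t(y))h(x,y)$, where $h$ is holomorphic and $h(x,x)=1$. So $E(\cdot,y)$ is not identically zero, for any $y$, and $\partial_xE(x,y)|_{x=y}=1$.

**Example.** For $g=1$ we have $\tilde C=\mathbb C$ with $v_1=dt$, and $E(x,y)=\vartheta(x-y)/\vartheta'(0)$, where
$$\vartheta(z)=e^{\pi iz}\,\theta\left(z+\tfrac{1+\tau}2\right)=\sum_n(-1)^ne^{\pi i\tau n(n+1)+\pi i(2n+1)z}.$$
The substitution $n\mapsto-1-n$ shows that $\vartheta$ is odd, and $\vartheta'(0)\ne0$ because the zeros of $\theta$ are simple.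

**Fay's trisecant identity** (Fay, *Theta functions on Riemann surfaces*, LNM 352, (45); Mumford, *Tata Lectures on Theta II*, Ch. IIIb, p. 3.214). For $e\in\mathbb C^g$ and $x,y,a,b\in\tilde C$,
$$\begin{aligned}&\theta(e+x-a)\theta(e+y-b)E(x,b)E(y,a)-\theta(e+x-b)\theta(e+y-a)E(x,a)E(y,b)\\&\qquad=\theta(e)\,\theta(e+x+y-a-b)\,E(x,y)E(b,a).\end{aligned} \tag{10}$$

The signs can be checked on the diagonals. At $x=y$ both sides vanish. At $x=a$ the second term vanishes and both sides equal $\theta(e)\theta(e+y-b)E(a,y)E(b,a)$. At $x=b$ the first term vanishes and both sides equal $-\theta(e)\theta(e+y-a)E(b,a)E(y,b)$.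

**Definition.** For $\theta(e)\ne0$ put
$$S_e(x,y)=\frac{\theta(e+x-y)}{\theta(e)\,E(x,y)} .$$

This is meromorphic on $\tilde C^2$. With one variable fixed it is not identically zero in the other, since the numerator $\theta(e+x-y)$ equals $\theta(e)\neq0$ at $x=y$. We write $S=S_e$ when $e$ is fixed.

**Step 1: the first-order identity.** This step turns (10) into a formula for a derivative of $\log S_e$ in $e$. Divide (10) by $\theta(e)^2E(x,a)E(x,b)E(y,a)$, at points where this is nonzero:
$$S(x,a)\frac{\theta(e+y-b)}{\theta(e)}-S(x,b)\,S(y,a)\,E(y,b)=\frac{\theta(e+x+y-a-b)}{\theta(e)}\cdot\frac{E(x,y)E(b,a)}{E(x,a)E(x,b)E(y,a)} .$$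
Keep $x,a,b$ fixed with $E(x,a),E(x,b),E(b,a)\ne0$ and $\theta(e+x-a)\ne0$. Both sides are holomorphic in $y$ near $b$. We differentiate in $y$ at $y=b$, term by term.

The first term gives $S(x,a)\,\partial_b\log\theta(e)$. The second gives $-S(x,b)S(b,a)$, since $E(y,b)$ has value $0$ and derivative $1$ at $y=b$. The right side has the value $\frac{\theta(e+x-a)}{\theta(e)}\cdot\frac1{E(x,a)}=S(x,a)$ at $y=b$, so its derivative is $S(x,a)$ times its logarithmic derivative, namely $S(x,a)\big[\partial_b\log\theta(e+x-a)+r(b;x,a)\big]$ with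
$$r(b;x,a)=\frac d{db}\log E(b,x)-\frac d{db}\log E(b,a).$$
Here we used that $E(x,y)$ and $E(y,x)$ have the same logarithmic derivative in $y$. Divide by $S(x,a)$. As $E$ does not depend on $e$, we have $\partial_b\log S_e(x,a)=\partial_b\log\theta(e+x-a)-\partial_b\log\theta(e)$, and so
$$\partial_b\log S_e(x,a)=-\frac{S_e(x,b)\,S_e(b,a)}{S_e(x,a)}-r(b;x,a). \tag{11}$$

**Step 2: the Hessian.** This step lets $x$ approach $a$. Fix $e$ with $\theta(e)\ne0$ and $a,b$ with $E(a,b)\neq0$. For $x\ne a$ near $a$ the conditions of Step 1 hold. The left side of (11) is $\partial_b\log\theta(e+x-a)-\partial_b\log\theta(e)$, which extends holomorphically to $x=a$; its $x$-derivative there is $\sum_{j,k}\partial_j\partial_k\log\theta(e)\,v_j(a)v_k(b)$. On the right, the function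
$$\frac1{S(x,a)}=\frac{\theta(e)E(x,a)}{\theta(e+x-a)}$$
has value $0$ and derivative $1$ at $x=a$, so the first term has derivative $-S(a,b)S(b,a)$. The second has derivative $-\omega(a,b)$, where $\omega(a,b)=\partial_a\partial_b\log E(a,b)$ does not depend on $e$. Therefore
$$\sum_{j,k}\partial_j\partial_k\log\theta(e)\,v_j(a)v_k(b)+\omega(a,b)=-S_e(a,b)\,S_e(b,a). \tag{12}$$

**Example: (12) for $g=1$.** With $z=a-b$ it reads
$$(\log\theta)''(e)-(\log\vartheta)''(z)=\frac{\theta(e+z)\,\theta(e-z)\,\vartheta'(0)^2}{\theta(e)^2\,\vartheta(z)^2} .$$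
This can be verified independently. Both sides are even in $z$. Both are invariant under $z\mapsto z+1$. For $z\mapsto z+\tau$, the numerator $\theta(e+z)\theta(e-z)$ and the denominator $\vartheta(z)^2$ both acquire the factor $e^{-2\pi i\tau-4\pi iz}$, while $\log\vartheta$ changes by an affine function; so both sides are invariant. Both have as only pole modulo the lattice $z=0$, with principal part $1/z^2$. So they differ by a constant. Write $e=\frac{1+\tau}2+v$. At $z=v$ the right side vanishes because $\theta(e-v)=\theta(\frac{1+\tau}2)=0$, while $\vartheta(v)\neq0$ as $\theta(e)\neq0$. The left side vanishes there too, because $\vartheta(z)=e^{\pi iz}\theta(z+\frac{1+\tau}2)$ implies $(\log\vartheta)''(v)=(\log\theta)''(e)$.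

**Step 3: the third derivatives.** This step differentiates (12) once more in $e$, using (11) for the right side. Since $r(b;x,a)=-r(b;a,x)$, adding (11) and (11) with $x,a$ exchanged gives
$$\partial_b\log\big[S(x,a)S(a,x)\big]=-\frac{S(x,b)S(b,a)}{S(x,a)}-\frac{S(a,b)S(b,x)}{S(a,x)},$$
and multiplying by $S(x,a)S(a,x)$,
$$\partial_b\big[S(x,a)S(a,x)\big]=-S(x,b)S(b,a)S(a,x)-S(a,b)S(b,x)S(x,a). \tag{13}$$
For fixed $x,a,b$ with no two $E$-related (all the prime forms involved nonzero), both sides of (13) are holomorphic in $e$ on the set $\theta(e)\ne0$, and (13) was proved on the dense subset where also $\theta(e+x-a)\theta(e+a-x)\ne0$. So it holds on the whole set. Apply $\partial_w$ to (12) at the pair $(x,y)$; since $\omega$ does not depend on $e$, (13) with $a=y$ and $b=w$ gives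
$$\sum_{i,j,k}\partial_i\partial_j\partial_k\log\theta(e)\,v_i(x)v_j(y)v_k(w)=T_e+T_e^-, \tag{14}$$
$$T_e=S_e(x,y)S_e(y,w)S_e(w,x),\qquad T_e^-=S_e(y,x)S_e(x,w)S_e(w,y).$$
For each $e$ with $\theta(e)\ne0$, (12) and (14) are identities of meromorphic functions on $\tilde C^2$ and $\tilde C^3$.

## 7. A sum and a product determine the pair $\{T,T^-\}$

**What is visible and what is not.** By (12), the Hessian at $e$ knows the product $S_e(x,y)S_e(y,x)$ but not the two factors. It cannot do better, as $\theta$ is even: $S_{-e}(x,y)=\theta(e+y-x)/(\theta(e)E(x,y))=-S_e(y,x)$, so passing from $e$ to $-e$ only swaps the factors. This is the sign ambiguity of Section 3, and the third derivatives must resolve it. There is also a harmless ambiguity: for $e'=e+m+\tau n$, the transformation law (18) below gives $S_{e'}(x,y)=e^{-2\pi in^t(x-y)}S_e(x,y)$, a change of the form $S\mapsto S\cdot h(x)/h(y)$. Such a change cancels in the triangle products $T$ and $T^-$. The proof shows that a change of this form is all that can happen, and reads off the lattice vector from $h$.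

**Proof of Proposition 5.** Write $S,T,T^-$ for the functions of $e$, and $S',T',T'^-$ for those of $e'$.

**Step 1: $T'$ is $T$ or $T^-$.** By (12) and the hypothesis on second derivatives,
$$S(x,y)S(y,x)=S'(x,y)S'(y,x). \tag{15}$$
The product $TT^-$ is the product of the left side of (15) over the pairs $(x,y),(y,w),(w,x)$. So $TT^-=T'T'^-$. By (14) and the hypothesis on third derivatives, $T+T^-=T'+T'^-$. Hence
$$(T'-T)(T'-T^-)=T'^2-(T+T^-)T'+TT^-=T'^2-(T'+T'^-)T'+T'T'^-=0 .$$
Meromorphic functions on the connected manifold $\tilde C^3$ form a field, so $T'=T$ or $T'=T^-$.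

**Step 2: $T'=T^-$ is impossible.** The denominators of $T'$ and $T^-$ contain $E(x,y)E(y,w)E(w,x)$ and $E(y,x)E(x,w)E(w,y)$ respectively, and the second is minus the first, because three signs change. Clearing denominators in $T'=T^-$ gives the identity of holomorphic functions
$$\frac{\theta(e'+x-y)\,\theta(e'+y-w)\,\theta(e'+w-x)}{\theta(e')^3}=-\frac{\theta(e+y-x)\,\theta(e+x-w)\,\theta(e+w-y)}{\theta(e)^3}$$
on $\tilde C^3$. At $x=y=w$ it says $1=-1$.

**Step 3: $T'=T$ makes $S'/S$ a quotient $h(x)/h(y)$.** Fix $w_0\in\tilde C$ and put $h(x)=S'(x,w_0)/S(x,w_0)$, a meromorphic function on $\tilde C$ that is not identically zero. By (15) with $y=w_0$, $S'(w_0,x)/S(w_0,x)=1/h(x)$. We may set $w=w_0$ in $T'=T$, since $E(x,y)E(y,w_0)E(w_0,x)\not\equiv0$: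
$$S'(x,y)\,S'(y,w_0)\,S'(w_0,x)=S(x,y)\,S(y,w_0)\,S(w_0,x).$$
Dividing by $S(y,w_0)S(w_0,x)$ we get $S'(x,y)\,h(y)/h(x)=S(x,y)$. Since $E(x,y)$ cancels, this is
$$\frac{\theta(e'+x-y)}{\theta(e')}\,h(y)=\frac{\theta(e+x-y)}{\theta(e)}\,h(x). \tag{16}$$

**Step 4: $h$ has no zeros and no poles.** Let $x_0\in\tilde C$. The holomorphic functions $y\mapsto\theta(e+x_0-y)$ and $y\mapsto\theta(e'+x_0-y)$ are not identically zero, as their values at $y=x_0$ are $\theta(e)\ne0$ and $\theta(e')\ne0$. So we can choose $y$ outside their zeros and outside the zeros and poles of $h$. For this $y$, as functions of $x$ near $x_0$, the left side of (16) is holomorphic and nonzero at $x_0$, and the right side is $h(x)$ times a function holomorphic and nonzero at $x_0$. Hence $h$ has order $0$ at $x_0$.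

**Step 5: the multipliers of $h$.** Let $\gamma$ be a deck transformation of $\tilde C\to C$. A path from $x$ to $\gamma x$ projects to a loop whose class is $\sum_j(m_jA_j+n_jB_j)$ for integers $m_j,n_j$ that depend only on $\gamma$, so $\gamma x-x=m+\tau n$. Replace $x$ by $\gamma x$ in
$$\frac{h(x)}{h(y)}=\frac{\theta(e)}{\theta(e')}\cdot\frac{\theta(e'+x-y)}{\theta(e+x-y)} \tag{17}$$
and use
$$\theta(z+m+\tau n)=e^{-\pi in^t\tau n-2\pi in^tz}\,\theta(z). \tag{18}$$
The numerator of (17) acquires the factor $e^{-\pi in^t\tau n-2\pi in^t(e'+x-y)}$ and the denominator the factor $e^{-\pi in^t\tau n-2\pi in^t(e+x-y)}$. So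
$$h(\gamma x)=e^{-2\pi in^t(e'-e)}\,h(x). \tag{19}$$

**Step 6: reading off the lattice vector.** By Step 4, $d\log h$ is a holomorphic differential on $\tilde C$; by (19) it is invariant under deck transformations. So it comes from a holomorphic differential on $C$, and $d\log h=\sum_kc_kv_k$ with constants $c_k$. Its integral along a path from $x$ to $\gamma x$ is a logarithm of $h(\gamma x)/h(x)$. For the loop $A_j$ we have $n=0$, so $e^{c_j}=1$ and $c_j\in2\pi i\mathbb Z$. Write $c=2\pi i\ell$ with $\ell\in\mathbb Z^g$. For the loop $B_j$ we have $n=e_j$ (the $j$-th unit vector), and the integral is $\sum_kc_k\tau_{jk}=2\pi i(\tau\ell)_j$. By (19),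
$$2\pi i(\tau\ell)_j\in-2\pi i(e'-e)_j+2\pi i\mathbb Z .$$
This holds for every $j$, so $e'-e\in-\tau\ell+\mathbb Z^g\subset\Lambda$. $\blacksquare$

## 8. Weil and Oort–Ueno: from Jacobians to all $B$ with $g\le3$

**Proof of Theorem 3.** Suppose $\mathbb C^g/\Lambda_B$ is isomorphic as a ppav to a product of Jacobians $J_i$ of smooth compact curves. Proposition 5 says that the Riemann theta function of each $J_i$ has property (P). By Step 3 of Section 5, $\theta(\cdot,B)$ has (P). By Step 1 of Section 5, equality of the moments of order $\le3$ implies equality of the distributions.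

If $g\le3$, the assumption holds for every $B\in\mathbb H_g$: every ppav of dimension at most three is a product of Jacobians of smooth curves. For $g=1$ this is because an elliptic curve is its own Jacobian. For $g=2$ it is due to Weil, and for $g=3$ to Oort–Ueno ("Principally polarized abelian varieties of dimension two or three are Jacobian varieties", 1973; see also Birkenhake–Lange, *Complex Abelian Varieties*, §11.8). $\blacksquare$

**Proof of the Main Theorem.** For $g\le3$ the statement about order three is Theorem 3. For $g\ge4$ it fails by Corollary 2 with $d=3$. Proposition 4 gives $m(g)\ge3$ for every $g$, and Theorem 3 gives $m(g)\le3$ for $g\le3$; hence $m(1)=m(2)=m(3)=3$. Theorem 1 says that order $g-1$ does not suffice in dimension $g$, so $m(g)\ge g$; this is unbounded in $g$, so no fixed order works in all dimensions. $\blacksquare$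

**Remark.** Theorems 1 and 3 together have a geometric consequence. For $g\ge4$ and $B=sM^tM$ as in Theorem 1, the ppav $\mathbb C^g/\Lambda_B$ is not isomorphic to a product of Jacobians of smooth compact curves. Otherwise Theorem 3 would force the two distributions of Theorem 1, which share all moments of order $\le3$, to be equal.
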